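\title{Topological shadowing and strong stability of linear operators}

\begin{abstract}
We characterize the invertible bounded linear operators $L$ on a Banach space that have the topological shadowing property, in which the admissible errors are measured by positive continuous functions instead of constants: $L$ has this property if and only if $L^nx\to0$ for every $x$, or $L^{-n}x\to0$ for every $x$, as $n\to+\infty$. In finite dimension this is the condition that the spectrum lies in the open unit disk or outside the closed unit disk. In infinite dimension that spectral condition is sufficient but not necessary. We determine the compact sets $K$ for which $\sigma(L)=K$ decides the property, and we show that no criterion in terms of the spectrum alone exists.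
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $(X,d)$ be a metric space, let $f\colon X\to X$ be a bijection, and let $C^+(X)$ be the set of continuous functions $X\to(0,\infty)$. For $\delta\in C^+(X)$, a sequence $(x_n)_{n\in\mathbb Z}$ in $X$ is a \emph{$\delta$-pseudo orbit} if
\[
d\bigl(f(x_n),x_{n+1}\bigr)<\delta\bigl(f(x_n)\bigr)\qquad\text{for all }n\in\mathbb Z .
\]
For $\epsilon\in C^+(X)$, a point $x\in X$ \emph{$\epsilon$-shadows} the sequence $(x_n)$ if
\[
d\bigl(f^n(x),x_n\bigr)<\epsilon\bigl(f^n(x)\bigr)\qquad\text{for all }n\in\mathbb Z .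
\]
The map $f$ has the \emph{topological shadowing property} (TSP) if for every $\epsilon\in C^+(X)$ there is $\delta\in C^+(X)$ such that every $\delta$-pseudo orbit is $\epsilon$-shadowed by some point.

A pseudo orbit is what one obtains by iterating $f$ with a small error at each step, and shadowing says that small errors produce no behavior that true orbits lack. Here the tolerances depend on the position. If $X$ is compact, every function in $C^+(X)$ lies between two positive constants, and one may as well use constant tolerances. If $X$ is not compact, a tolerance may tend to zero along any sequence that has no accumulation point. This freedom works in two directions: $\epsilon$ may demand more than any constant, and $\delta$ may permit less than any constant. Both directions matter below.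

From now on $X$ is a complex Banach space, $X\ne\{0\}$, and an \emph{operator} is an invertible bounded linear map $L\colon X\to X$ with bounded inverse. Its spectrum $\sigma(L)$ is the set of $\lambda\in\mathbb C$ for which $L-\lambda I$ is not invertible. We write $\mathbb D$ for the open unit disk, $\overline{\mathbb D}$ for its closure and $\mathbb T=\partial\mathbb D$. It is known that an operator on a finite-dimensional space has TSP if and only if its spectrum lies in $\mathbb D$ or in $\mathbb C\setminus\overline{\mathbb D}$. The problem that we solve comes from Yang and Morales \cite{YM}.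

\medskip
\noindent\textbf{Problem.} \emph{Is it true that an operator on a Banach space has TSP if and only if its spectrum lies in $\mathbb D$ or in $\mathbb C\setminus\overline{\mathbb D}$?}
\medskip

One would guess that it is. The identity does not have TSP (Example~\ref{ex:drift}), and an operator such as $Le_k=\frac{k}{k+1}e_k$ on $\ell^2(\mathbb N)$, whose spectrum touches $\mathbb T$ at $1$, is almost the identity on the line $\mathbb Ce_k$ when $k$ is large. It seems that whatever obstructs shadowing for the identity should obstruct it for $L$. It does not, and the correct criterion is the pointwise convergence of orbits. Call $L$ \emph{strongly stable} if $L^nx\to0$ as $n\to+\infty$ for every $x\in X$.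

\begin{theorem}\label{thm:main}
Let $L$ be an invertible bounded operator on a Banach space $X\ne\{0\}$. Then $L$ has TSP if and only if $L$ is strongly stable or $L^{-1}$ is strongly stable.
\end{theorem}

\begin{corollary}\label{cor:answer}
\begin{enumerate}
\item[(a)] If $\sigma(L)\subset\mathbb D$ or $\sigma(L)\subset\mathbb C\setminus\overline{\mathbb D}$, then $L$ has TSP.
\item[(b)] The converse is false. The operator $Le_k=\frac{k}{k+1}e_k$, $k\ge1$, on $\ell^2(\mathbb N)$ has TSP, but $\sigma(L)=\{\frac{k}{k+1}:k\ge1\}\cup\{1\}$ lies neither in $\mathbb D$ nor in $\mathbb C\setminus\overline{\mathbb D}$.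
\end{enumerate}
\end{corollary}

In finite dimension, $L$ is strongly stable exactly when $\sigma(L)\subset\mathbb D$: an eigenvector $v$ for an eigenvalue of modulus at least $1$ has $\|L^nv\|\ge\|v\|$, and spectral radius less than $1$ gives $\|L^n\|\to0$. So Theorem~\ref{thm:main} contains the finite-dimensional result. In general the spectrum decides TSP only in the cases listed first in the next theorem; the third case shows that no criterion in terms of the spectrum alone exists.

\begin{theorem}\label{thm:spectrum}
Let $K\subset\mathbb C\setminus\{0\}$ be nonempty and compact.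
\begin{enumerate}
\item[(1)] If $K\subset\mathbb D$ or $K\subset\mathbb C\setminus\overline{\mathbb D}$, every operator with spectrum $K$ has TSP.
\item[(2)] If $K$ meets both $\mathbb D$ and $\mathbb C\setminus\overline{\mathbb D}$, no operator with spectrum $K$ has TSP.
\item[(3)] In all other cases, that is, if $K\cap\mathbb T\ne\emptyset$ and either $K\subset\overline{\mathbb D}$ or $K\cap\mathbb D=\emptyset$, there are two operators with spectrum $K$ on separable Hilbert spaces, one with TSP and one without.
\end{enumerate}
\end{theorem}

The counterexample is not special to Hilbert space.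

\begin{proposition}\label{prop:basis}
If $X$ has an infinite-dimensional complemented subspace with a Schauder basis, then $X$ carries an operator with TSP whose spectrum lies in $\overline{\mathbb D}$ and contains $1$.
\end{proposition}

Section~\ref{sec:models} works out three small cases, one for each mechanism in the proof. Section~\ref{sec:diagonal} restates TSP in a form that is easier to handle, Sections~\ref{sec:suff} and~\ref{sec:nec} prove the two halves of Theorem~\ref{thm:main}, and Section~\ref{sec:spectrum} derives the spectral statements.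

\section{Three model cases}\label{sec:models}

For a sequence $(x_n)_{n\in\mathbb Z}$ in $X$ we write
\[
h_n=x_n-Lx_{n-1}
\]
for its errors. Thus $(x_n)$ is a $\delta$-pseudo orbit when $\|h_n\|<\delta(Lx_{n-1})$ for all $n$. A zero error satisfies this for every $\delta$.

\begin{example}[Drift across a compact set]\label{ex:drift}
Let $L=I$ on $\mathbb C$ and $\epsilon\equiv\frac12$. Given $\delta\in C^+(\mathbb C)$, choose $N$ with $1/N<\min_{[0,1]}\delta$, and let $x_n=1$ for $n\le0$, $x_n=1-n/N$ for $0\le n\le N$, and $x_n=0$ for $n\ge N$. This is a $\delta$-pseudo orbit. Orbits of $L$ are constant, and no $z$ satisfies both $|z-1|<\frac12$ and $|z|<\frac12$. So the identity does not have TSP. The only property of $\delta$ that was used is that it has a positive minimum on the compact set $[0,1]$.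
\end{example}

\begin{example}[One jump on an escaping orbit]\label{ex:saddle}
Let $L(a,b)=(2a,b/2)$ on $\mathbb C^2$ with the maximum norm, and let $v=(1,1)$. For $t>0$ put $x_n=L^nv$ for $n<0$ and $x_n=(1+t)L^nv$ for $n\ge0$. The only nonzero error is $h_0=tv$, so for any $\delta$ this is a $\delta$-pseudo orbit when $t<\delta(v)$. A constant tolerance does not see the jump: for $z=(1+t,1)$ the difference $L^nz-x_n$ is $(0,-2^{-n}t)$ for $n\ge0$ and $(2^nt,0)$ for $n<0$, of norm at most $t$.

Now let $\epsilon(a,b)=(1+|a|)^{-2}\le1$, and suppose that $z=(z_1,z_2)$ $\epsilon$-shadows $(x_n)$. For $n\ge0$ the first coordinate gives $2^n|z_1-(1+t)|<1$, so $z_1=1+t$. Then $\epsilon(L^nz)<4^{-n}$, and the second coordinate gives $2^{-n}|z_2-(1+t)|<4^{-n}$, so $z_2=1+t$. For $n=-m<0$ the second coordinate gives $2^m|z_2-1|<1$, so $z_2=1$. This is a contradiction, and the saddle does not have TSP. Because the orbit leaves every compact set, $\epsilon$ can decay along it faster than $L^n$ contracts, and then shadowing determines $z$ exactly.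
\end{example}

\begin{example}[Slow contraction]\label{ex:slow}
Let $Lx=\lambda x$ on $\mathbb C$ with $0<\lambda<1$, and let $\epsilon$ be constant. If $|h_n|<(1-\lambda)\epsilon$ for all $n$, then
\[
y_n=\sum_{j\le n}\lambda^{n-j}h_j
\]
satisfies $|y_n|<\epsilon$ and $y_n=\lambda y_{n-1}+h_n$. Hence $x_n-y_n=\lambda(x_{n-1}-y_{n-1})$: subtracting the accumulated past errors leaves a true orbit that $\epsilon$-shadows $(x_n)$. The constant $\delta=(1-\lambda)\epsilon$ works, and it degenerates as $\lambda\to1$.

Now take $Le_k=\lambda_ke_k$ on $\ell^2(\mathbb N)$ with $\lambda_k=\frac{k}{k+1}$, and $\epsilon$ constant. The constant sequence $x_n=\epsilon e_k$ has errors of norm $\epsilon/(k+1)$. A point $z$ that $\epsilon$-shadows it has a bounded orbit, so $\lambda_i^{-n}|z_i|$ is bounded in $n\ge0$ for each $i$, so $z=0$; but $\|0-x_n\|=\epsilon$. The sequence is not shadowed, and therefore every admissible $\delta$ satisfies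
\begin{equation}\label{eq:forced}
\delta(\epsilon\lambda_ke_k)\le\frac{\epsilon}{k+1}\qquad(k\ge1).
\end{equation}
No constant $\delta$ works. But the points $\epsilon\lambda_ke_k$ are at mutual distance at least $\epsilon/2$, so \eqref{eq:forced} does not prevent $\delta$ from being positive and continuous. This is where the guess of Section~\ref{sec:intro} breaks down: the lines on which $L$ is closer and closer to the identity do not lie over a compact set, and $\delta$ may be smaller on each of them.
\end{example}

It remains to see how to choose $\delta$ in the last example. There $\|L^n\|=1$ for all $n\ge0$, so the series $\sum_{j\le n}L^{n-j}h_j$ receives no decay from $L$, and the decay must come from the errors themselves. Fix $r>0$ and let $T(x)$ be the number of $n\ge0$ with $\|L^nx\|\ge r$. This is the time that the orbit of $x$ spends outside the ball of radius $r$. It is finite by strong stability, and $T(Lx)=T(x)-1$ when $\|x\|\ge r$. Suppose that we could force $T(x_n)=T(Lx_{n-1})$ and $\|h_n\|\le c\,2^{-T(x_n)}$. On a stretch $m\le j\le n$ spent outside the ball, $T(x_j)=T(x_n)+(n-j)$,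 and so
\[
\sum_{j=m}^n\|h_j\|\le c\,2^{-T(x_n)}\sum_{i\ge0}2^{-i}\le 2c ,
\]
however long the stretch is. The clock $T$ supplies the geometric series that $L$ does not. Three difficulties remain: $T$ is not continuous, $\epsilon$ is not constant, and the clock stops inside the ball. Section~\ref{sec:suff} deals with them in turn.

\section{Neighborhoods of the diagonal}\label{sec:diagonal}

The proof needs tolerances with prescribed behavior, and it needs to change the norm, to pass from $L$ to $L^{-1}$, and to evaluate a tolerance at $x_n$ instead of $L^nx$. All of this follows from one construction. In this section $(X,d)$ is a metric space until Lemma~\ref{lem:renorm}, and $B(x,\rho)$ is the open ball.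

\begin{lemma}\label{lem:minorant}
Let $g\colon X\to(0,\infty)$ be a function, not necessarily continuous, such that every point has a ball around it on which $\inf g>0$. Then $\varphi(x)=\inf_{y}\bigl(g(y)+d(x,y)\bigr)$ is $1$-Lipschitz and $0<\varphi\le g$.
\end{lemma}

\begin{proof}
An infimum of nonnegative $1$-Lipschitz functions of $x$ is $1$-Lipschitz, and $y=x$ gives $\varphi\le g$. If $g\ge a>0$ on $B(x,\rho)$, then $g(y)+d(x,y)$ is at least $a$ for $y$ in the ball and at least $\rho$ for $y$ outside it, so $\varphi(x)\ge\min(a,\rho)>0$.
\end{proof}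

A \emph{neighborhood of the diagonal} is an open set $W\subset X\times X$ that contains $(x,x)$ for every $x$. For $\delta\in C^+(X)$ the set $N_\delta=\{(a,b):d(a,b)<\delta(a)\}$ is one.

\begin{lemma}\label{lem:cofinal}
Every neighborhood $W$ of the diagonal contains $N_\varphi$ for some $1$-Lipschitz $\varphi\in C^+(X)$. It also contains $\{(a,b):d(a,b)<\varphi(b)\}$ for some $1$-Lipschitz $\varphi\in C^+(X)$.
\end{lemma}

\begin{proof}
Given $a_0\in X$, choose $\rho\in(0,1]$ with $B(a_0,2\rho)\times B(a_0,2\rho)\subset W$. For $a\in B(a_0,\rho)$ we have $\{a\}\times B(a,\rho)\subset W$. Hence $g(a)=\sup\{s\in(0,1]:\{a\}\times B(a,s)\subset W\}$ is well defined and $g\ge\rho$ on $B(a_0,\rho)$. Let $\varphi$ be given by Lemma~\ref{lem:minorant}. If $d(a,b)<\varphi(a)\le g(a)$, there is $s>d(a,b)$ with $\{a\}\times B(a,s)\subset W$, so $(a,b)\in W$. For the second statement apply the first to $\{(b,a):(a,b)\in W\}$.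
\end{proof}

For $W\subset X\times X$, call $(x_n)$ a \emph{$W$-pseudo orbit} of $f$ if $(f(x_n),x_{n+1})\in W$ for all $n$, and say that $x$ \emph{$W$-shadows} $(x_n)$ if $(f^n(x),x_n)\in W$ for all $n$. For $W=N_\delta$ these are the definitions of Section~\ref{sec:intro}.

\begin{proposition}\label{prop:topological}
A bijection $f$ of $X$ has TSP if and only if
\begin{itemize}
\item[$(*)$] for every neighborhood $W$ of the diagonal there is a neighborhood $U$ of the diagonal such that every $U$-pseudo orbit is $W$-shadowed by some point.
\end{itemize}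
Consequently:
\begin{enumerate}
\item[(a)] TSP depends only on the topology of $X$; for an operator on a Banach space it is not affected by passing to an equivalent norm;
\item[(b)] a homeomorphism $f$ has TSP if and only if $f^{-1}$ has TSP.
\end{enumerate}
\end{proposition}

\begin{proof}
Suppose that $f$ has TSP. Given $W$, choose $\epsilon$ with $N_\epsilon\subset W$ by Lemma~\ref{lem:cofinal}, let $\delta$ correspond to $\epsilon$, and take $U=N_\delta$. Conversely, suppose $(*)$. Given $\epsilon$, let $U$ correspond to $W=N_\epsilon$ and choose $\delta$ with $N_\delta\subset U$. Part (a) holds because $(*)$ does not mention the metric.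

For (b) it is enough, by symmetry, to assume $(*)$ for $f^{-1}$ and prove it for $f$. Given $W$, let $U'$ correspond to $W$ for $f^{-1}$, and let $U=\{(a,b):(f^{-1}(b),f^{-1}(a))\in U'\}$. This is a neighborhood of the diagonal because $f^{-1}$ is continuous. Let $(x_n)$ be a $U$-pseudo orbit of $f$ and put $w_n=x_{-n}$. With $m=-n-1$, the relation $(f(x_m),x_{m+1})\in U$ means $(f^{-1}(x_{m+1}),x_m)\in U'$, that is, $(f^{-1}(w_n),w_{n+1})\in U'$. So there is $x$ with $(f^{-n}(x),x_{-n})\in W$ for all $n\in\mathbb Z$, and $x$ $W$-shadows $(x_n)$ for $f$.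
\end{proof}

We use (a) to make $L$ nonexpansive. Recall the uniform boundedness principle: a family of bounded operators on a Banach space that is bounded at each vector is bounded in operator norm.

\begin{lemma}\label{lem:renorm}
Let $L$ be an operator on a Banach space $X$ with $\sup_{n\ge0}\|L^nx\|<\infty$ for every $x$. Then $M=\sup_{n\ge0}\|L^n\|<\infty$, and $X$ has an equivalent norm $\|\cdot\|_*$ with $\|Lx\|_*\le\|x\|_*$ for all $x$.
\end{lemma}

\begin{proof}
The first claim is the uniform boundedness principle. The norm $\|x\|_*=\sup_{n\ge0}\|L^nx\|$ satisfies $\|x\|\le\|x\|_*\le M\|x\|$, and $\|Lx\|_*=\sup_{n\ge1}\|L^nx\|\le\|x\|_*$.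
\end{proof}

\section{Strong stability implies shadowing}\label{sec:suff}

We first replace $2^{-T}$ by a continuous weight that also respects a variable tolerance $\varphi$. The weight must lie below $\varphi$ and must grow by a fixed factor along orbits outside a ball. We ask for the factor $4$, so that a pseudo orbit may lose a factor $2$ at each step and still see growth by $2$.

\begin{lemma}\label{lem:weight}
Let $L$ be strongly stable with $\|L\|\le1$, let $\varphi\in C^+(X)$ be $1$-Lipschitz, and let $r=\varphi(0)/8$. There is $\beta\in C^+(X)$ such that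
\[
\beta\le\varphi,\qquad \beta\le8r,\qquad \beta(Lx)\ge4\beta(x)\ \text{ whenever }\|x\|\ge r .
\]
\end{lemma}

\begin{proof}
An error made at $x$ is carried along the whole future orbit, so it has to be small compared with every value of $\varphi$ that the orbit will meet. Put
\[
\eta(x)=\inf_{n\ge0}\varphi(L^nx).
\]
Each function $x\mapsto\varphi(L^nx)$ is $1$-Lipschitz because $\|L^n\|\le1$, so $\eta$ is $1$-Lipschitz. By strong stability $\varphi(L^nx)\to\varphi(0)>0$. A sequence of positive numbers with positive limit has positive infimum, and the infimum is at most the limit, so $0<\eta\le\varphi(0)=8r$. Also $\eta\le\varphi$ (take $n=0$) and $\eta(Lx)\ge\eta(x)$ (the infimum is over fewer terms).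

Next we smooth the clock. Let $\chi\colon[0,\infty)\to[0,1]$ be continuous with $\chi=0$ on $[0,r/2]$ and $\chi=1$ on $[r,\infty)$, and put
\[
\tau(x)=\sum_{n\ge0}\chi\bigl(\|L^nx\|\bigr).
\]
Given $x_0$, choose $N$ with $\|L^Nx_0\|<r/2$. The same inequality holds for all $x$ in a neighborhood of $x_0$, and for such $x$ we have $\|L^nx\|<r/2$ for all $n\ge N$ because $\|L\|\le1$. On this neighborhood $\tau$ is the sum of its first $N$ terms, so $\tau$ is finite and continuous. Shifting the index gives $\tau(Lx)=\tau(x)-\chi(\|x\|)$.

Let $\beta=4^{-\tau}\eta$. Then $\beta\in C^+(X)$, $\beta\le\eta\le\min(\varphi,8r)$, and $\beta(Lx)=4^{\chi(\|x\|)}4^{-\tau(x)}\eta(Lx)\ge4^{\chi(\|x\|)}\beta(x)$, which is $4\beta(x)$ when $\|x\|\ge r$.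
\end{proof}

\begin{proposition}\label{prop:suff}
A strongly stable operator has TSP.
\end{proposition}

\begin{proof}
Convergent orbits are bounded, so by Lemma~\ref{lem:renorm} and Proposition~\ref{prop:topological}(a) we may assume $\|L\|\le1$. We verify $(*)$. Let $W$ be a neighborhood of the diagonal. By Lemma~\ref{lem:cofinal} there is a $1$-Lipschitz $\varphi\in C^+(X)$ such that $\|a-b\|<\varphi(b)$ implies $(a,b)\in W$. Take $r$ and $\beta$ from Lemma~\ref{lem:weight}, and let
\[
U=\Bigl\{(a,b):\ \beta(b)>\tfrac12\beta(a)\ \text{ and }\ \|a-b\|<\tfrac1{16}\beta(b)\Bigr\}.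
\]
Since $\beta$ is continuous and positive, $U$ is a neighborhood of the diagonal. Let $(x_n)$ be a $U$-pseudo orbit. We must find $x$ with
\begin{equation}\label{eq:goal}
\|L^nx-x_n\|<\varphi(x_n)\qquad\text{for all }n\in\mathbb Z .
\end{equation}

\emph{Outside the ball, errors are summable.} From $(Lx_{n-1},x_n)\in U$ and Lemma~\ref{lem:weight},
\begin{equation}\label{eq:step}
\|h_n\|<\tfrac1{16}\beta(x_n),\qquad\text{and}\qquad\beta(x_n)>\tfrac12\beta(Lx_{n-1})\ge2\beta(x_{n-1})\ \text{ if }\|x_{n-1}\|\ge r .
\end{equation}
Let $m\le n$ and suppose $\|x_j\|\ge r$ for $m\le j<n$. Then $\beta(x_j)\le2^{-(n-j)}\beta(x_n)$ for $m\le j\le n$, and therefore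
\begin{equation}\label{eq:sum}
\sum_{j=m}^n\|h_j\|\le\tfrac1{16}\beta(x_n)\sum_{i\ge0}2^{-i}=\tfrac18\beta(x_n)\le r .
\end{equation}

\emph{Near the origin, the pseudo orbit is trapped.} Inside the ball of radius $r$ the weight need not grow and the errors need not be summable. They do not have to be, because $\varphi$ is large there: since $\varphi$ is $1$-Lipschitz and $\varphi(0)=8r$,
\begin{equation}\label{eq:large}
\varphi(b)>6r\qquad\text{whenever }\|b\|<2r .
\end{equation}
We claim that $\|x_{p}\|<r$ implies $\|x_n\|<2r$ for all $n\ge p$. Let $k$ be the largest index in $[p,n]$ with $\|x_k\|<r$. If $k=n$ there is nothing to prove. If $k<n$, then $\|x_j\|\ge r$ for $k<j\le n$, and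
\[
x_n=L^{n-k}x_k+\sum_{j=k+1}^nL^{n-j}h_j .
\]
By $\|L\|\le1$ and \eqref{eq:sum} with $m=k+1$, we get $\|x_n\|<r+r$.

Let $J=\{n\in\mathbb Z:\|x_n\|<r\}$. This set is not empty: otherwise \eqref{eq:step} gives $\beta(x_n)\ge2^n\beta(x_0)$ for all $n\ge0$, which contradicts $\beta\le8r$.

\emph{Case 1: $J$ is not bounded below.} By the claim $\|x_n\|<2r$ for every $n\in\mathbb Z$, and by \eqref{eq:large} the point $x=0$ satisfies \eqref{eq:goal}.

\emph{Case 2: $J$ has a least element $n_0$.} Then $\|x_j\|\ge r$ for all $j<n_0$, so \eqref{eq:sum} holds for all $m\le n\le n_0$. As in Example~\ref{ex:slow} we subtract the past errors, but only up to time $n_0$. For $n\le n_0$ the series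
\[
y_n=\sum_{j\le n}L^{n-j}h_j
\]
converges absolutely, hence converges in $X$, and $\|y_n\|\le\frac18\beta(x_n)\le r$. From $y_n=Ly_{n-1}+h_n$ and $x_n=Lx_{n-1}+h_n$ we get $x_n-y_n=L(x_{n-1}-y_{n-1})$ for $n\le n_0$. Put $x=L^{-n_0}(x_{n_0}-y_{n_0})$, so that $L^nx=x_n-y_n$ for all $n\le n_0$. For $n\le n_0$,
\[
\|L^nx-x_n\|=\|y_n\|\le\tfrac18\beta(x_n)<\varphi(x_n).
\]
For $n>n_0$ we have $\|L^nx\|\le\|L^{n_0}x\|\le\|x_{n_0}\|+\|y_{n_0}\|<2r$, and $\|x_n\|<2r$ by the claim. So $\|L^nx-x_n\|<4r<\varphi(x_n)$ by \eqref{eq:large}. This proves \eqref{eq:goal}.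
\end{proof}

\begin{remark}
Strong stability enters twice, to make $\eta$ positive and to make $\tau$ finite; for the identity, $\tau(x)=\infty$ when $\|x\|\ge r$. No rate of convergence is used. The weight adapts to the rate by itself. In Example~\ref{ex:slow} with $\varphi\equiv8r$, Bernoulli's inequality gives $\lambda_k^n\ge1-\frac n{k+1}\ge\frac12$ for $n\le\frac{k+1}2$, so $\tau(2re_k)\ge\frac{k+1}2$ and $\beta(2re_k)\le2^{-(k+1)}\cdot8r$. This is the kind of decay along the lines $\mathbb Ce_k$ that \eqref{eq:forced} demands.
\end{remark}

\section{Shadowing implies strong stability}\label{sec:nec}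

The two obstructions of Section~\ref{sec:models} are complementary. The jump of Example~\ref{ex:saddle} needs an orbit that leaves compact sets in both time directions, and the drift of Example~\ref{ex:drift} needs an orbit that stays in a compact set. We use the jump to show that all orbits are relatively compact in one time direction, and then the drift to show that they tend to $0$ in that direction.

For the jump, the tolerance has to be small at the points $(1+t)L^nv$. But $t$ can be chosen only after $U$, which depends on the tolerance. So the tolerance has to be small on whole segments, for all small $t$ at once, and the segments must not accumulate anywhere. In infinite dimension an orbit can fail to be relatively compact and yet be bounded, so two cases arise.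

\begin{lemma}\label{lem:segments}
Suppose that $\{L^nv:n\ge0\}$ is not relatively compact. Then there are integers $1\le n_1<n_2<\cdots$ and numbers $t_0\in(0,1]$, $\rho>0$ such that the segments $S_j=\{sL^{n_j}v:1\le s\le1+t_0\}$ satisfy $\operatorname{dist}(S_i,S_j)\ge\rho$ for $i\ne j$.
\end{lemma}

\begin{proof}
Write $a_j=L^{n_j}v$. Suppose first that the orbit is unbounded. Then every tail of it is unbounded, and we can choose $n_j$ increasing with $\|a_1\|\ge1$ and $\|a_{j+1}\|\ge3\|a_j\|$. For $i<j$ and $s,s'\in[1,2]$,
\[
\|s'a_j-sa_i\|\ge\|a_j\|-2\|a_i\|\ge\|a_i\|\ge1,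
\]
so $t_0=\rho=1$ will do.

Suppose now that $\|L^nv\|\le C$ for all $n\ge0$. In a complete metric space a set is relatively compact if and only if it is totally bounded, so for some $\rho'>0$ the orbit is not covered by finitely many balls of radius $\rho'$. Let $n_1=1$, and given $n_j$ choose $n_{j+1}$ with $L^{n_{j+1}}v$ outside the balls $B(L^nv,\rho')$, $0\le n\le n_j$. Then $n_{j+1}>n_j$ and $\|a_i-a_j\|\ge\rho'$ for $i\ne j$. With $t_0=\min(1,\rho'/(4C))$ and $s,s'\in[1,1+t_0]$,
\[
\|s'a_j-sa_i\|\ge\|a_j-a_i\|-(s'-1)\|a_j\|-(s-1)\|a_i\|\ge\rho'-2t_0C\ge\rho'/2 .\qedhere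
\]
\end{proof}

\begin{proposition}\label{prop:compact}
If $L$ has TSP, then $\{L^nx:n\ge0\}$ is relatively compact for every $x$, or $\{L^{-n}x:n\ge0\}$ is relatively compact for every $x$.
\end{proposition}

\begin{proof}
Let $K^+$ and $K^-$ be the sets of $x$ whose forward, respectively backward, orbit is relatively compact. They are linear subspaces, because sums and scalar multiples of compact sets are compact. Suppose that both are proper, and take $a\notin K^+$ and $b\notin K^-$. One of $a$, $b$, $a+b$ lies outside $K^+\cup K^-$: if $a\in K^-$ and $b\in K^+$, then $a+b\in K^+$ would give $a\in K^+$, and $a+b\in K^-$ would give $b\in K^-$. So there is $v\notin K^+\cup K^-$, and $v\ne0$.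

Take $n_j$, $t_0$, $\rho$, $S_j$ from Lemma~\ref{lem:segments}. The same lemma for $L^{-1}$ gives $1\le m_1<m_2<\cdots$ such that the points $b_j=L^{-m_j}v$ are at mutual distance at least $\rho$, after decreasing $\rho$. The tolerance must beat the factor by which $L^{-n_j}$ and $L^{m_j}$ magnify an error on the way back to time $0$, so let
\[
\epsilon_j=\frac1{j\,\|L^{-n_j}\|},\qquad\epsilon_j'=\frac1{j\,\|L^{m_j}\|}.
\]
Let $g(x)$ be the smallest of the numbers $1$, $\epsilon_j$ if $x\in S_j$, and $\epsilon'_j$ if $x=b_j$. A ball of radius $\rho/2$ meets at most one $S_j$ and contains at most one $b_j$, so $g$ takes finitely many positive values on it. Lemma~\ref{lem:minorant} gives $\varphi\in C^+(X)$ with $\varphi\le\epsilon_j$ on $S_j$ and $\varphi(b_j)\le\epsilon'_j$.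

Let $W=\{(a,b):\|a-b\|<\varphi(b)\}$ and let $U$ correspond to $W$ in $(*)$. Since $U$ is open and contains $(v,v)$, there is $t\in(0,t_0]$ with $(v,(1+t)v)\in U$. Put $x_n=L^nv$ for $n<0$ and $x_n=(1+t)L^nv$ for $n\ge0$. The pair $(Lx_{n-1},x_n)$ is $(v,(1+t)v)$ for $n=0$ and lies on the diagonal otherwise, so $(x_n)$ is a $U$-pseudo orbit. Let $z$ satisfy $\|L^nz-x_n\|<\varphi(x_n)$ for all $n$. Since $x_{n_j}\in S_j$,
\[
\|z-(1+t)v\|=\|L^{-n_j}(L^{n_j}z-x_{n_j})\|\le\|L^{-n_j}\|\,\epsilon_j=1/j ,
\]
so $z=(1+t)v$. Since $x_{-m_j}=b_j$,
\[
\|z-v\|=\|L^{m_j}(L^{-m_j}z-x_{-m_j})\|\le\|L^{m_j}\|\,\epsilon'_j=1/j ,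
\]
so $z=v$. This contradicts $tv\ne0$.
\end{proof}

\begin{proposition}\label{prop:drift}
If $L$ has TSP and $\{L^nx:n\ge0\}$ is relatively compact for every $x$, then $L$ is strongly stable.
\end{proposition}

\begin{proof}
Forward orbits are bounded, so by Lemma~\ref{lem:renorm} and Proposition~\ref{prop:topological}(a) we may assume $\|L\|\le1$. Suppose that $L^np\not\to0$ for some $p$. The sequence $\|L^np\|$ is nonincreasing, so $\|L^np\|\ge\ell$ for all $n\ge0$ and some $\ell>0$. We let a pseudo orbit drift from the orbit of $p$ to the origin. Let $Q$ be the closure of $\{L^np:n\ge0\}$ and $C=\{su:0\le s\le1,\ u\in Q\}$, which is compact as a continuous image of $[0,1]\times Q$.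

Let $\delta$ correspond to the constant $\epsilon\equiv\ell/2$, let $\delta_0=\min_C\delta>0$, and choose $N$ with $\|p\|/N<\delta_0$. Put
\[
x_n=L^np\ \ (n\le0),\qquad x_n=\Bigl(1-\frac nN\Bigr)L^np\ \ (0\le n\le N),\qquad x_n=0\ \ (n\ge N).
\]
For $0\le n<N$ we have $Lx_n=(1-\frac nN)L^{n+1}p\in C$ and $\|h_{n+1}\|=\frac1N\|L^{n+1}p\|\le\|p\|/N<\delta(Lx_n)$. All other errors vanish, so $(x_n)$ is a $\delta$-pseudo orbit. If $z$ $\epsilon$-shadows it, then $\|z-p\|<\ell/2$ and $\|L^Nz\|<\ell/2$, and hence
\[
\ell\le\|L^Np\|\le\|L^N(p-z)\|+\|L^Nz\|<\ell/2+\ell/2 ,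
\]
a contradiction.
\end{proof}

Compactness is used here only to bound $\delta$ below on $C$, so that $N$ can be chosen.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If $L$ or $L^{-1}$ is strongly stable, it has TSP by Proposition~\ref{prop:suff}, and then $L$ has TSP by Proposition~\ref{prop:topological}(b). Conversely, let $L$ have TSP; then so does $L^{-1}$. By Proposition~\ref{prop:compact}, one of $L$, $L^{-1}$ has all its forward orbits relatively compact, and it is strongly stable by Proposition~\ref{prop:drift}.
\end{proof}

\begin{remark}
The proof multiplies vectors by real numbers only, so Theorem~\ref{thm:main} holds for real Banach spaces as well. Completeness of $X$ is used in the uniform boundedness principle, in the convergence of the series $y_n$, and in Lemma~\ref{lem:segments}.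
\end{remark}

\section{What the spectrum decides}\label{sec:spectrum}

We recall the standard facts that we need. For a bounded linear map $A$ on a complex Banach space $X\ne\{0\}$, the spectrum is nonempty and compact, the resolvent $\mu\mapsto(\mu-A)^{-1}$ is norm continuous on $\mathbb C\setminus\sigma(A)$, and $\max\{|\lambda|:\lambda\in\sigma(A)\}=\lim_n\|A^n\|^{1/n}$. If $A$ is invertible, $\sigma(A^{-1})=\{1/\lambda:\lambda\in\sigma(A)\}$. Three simple consequences are used repeatedly.
\begin{enumerate}
\item[(F1)] If $\sup_{n\ge0}\|A^n\|<\infty$, then $\sigma(A)\subset\overline{\mathbb D}$. If $\sigma(A)\subset\mathbb D$, then $\|A^n\|\to0$. Both follow from the spectral radius formula.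
\item[(F2)] If $M=\sup_{n\ge0}\|A^n\|<\infty$ and $A^nx'\to0$ for all $x'$ in a dense set, then $A^nx\to0$ for all $x$, because $\|A^nx\|\le M\|x-x'\|+\|A^nx'\|$.
\item[(F3)] Let $A=\bigoplus_kA_k$ on an $\ell^2$-direct sum of Hilbert spaces $H_k$, with $\sup_k\|A_k\|<\infty$. If $\mu-A$ is invertible, each $\mu-A_k$ is injective, and it is surjective because the $H_k$-component of a preimage is a preimage; so $\sigma(A_k)\subset\sigma(A)$. If all $\mu-A_k$ are invertible with uniformly bounded inverses, the direct sum of the inverses inverts $\mu-A$. In particular, the spectrum of a diagonal operator on $\ell^2$ is the closure of the set of its diagonal entries.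
\end{enumerate}

\begin{proof}[Proof of Corollary~\ref{cor:answer}]
(a) If $\sigma(L)\subset\mathbb D$, then $\|L^n\|\to0$ by (F1). If $\sigma(L)\subset\mathbb C\setminus\overline{\mathbb D}$, then $\sigma(L^{-1})\subset\mathbb D$ and $\|L^{-n}\|\to0$. Apply Theorem~\ref{thm:main}.

(b) The diagonal entries lie in $[\frac12,1)$, so $L$ is invertible and $\|L\|\le1$. Since $L^ne_k\to0$ for each $k$ and the span of the $e_k$ is dense, $L$ is strongly stable by (F2) and has TSP by Theorem~\ref{thm:main}. The spectrum is given by (F3).
\end{proof}

For Theorem~\ref{thm:spectrum}(3), diagonal operators do not suffice. A strongly stable diagonal operator has its entries in $\mathbb D$, so its spectrum reaches only those points of $\mathbb T$ that are limits of spectral points in $\mathbb D$; and the only diagonal operator with spectrum $\{1\}$ is the identity. We need a strongly stable operator whose spectrum is the single point $1$. It is natural to perturb the identity by an operator with spectrum $\{0\}$ that dissipates norm.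

\begin{lemma}\label{lem:volterra}
Let $Vf(t)=\int_0^tf(s)\,ds$ be the Volterra operator on $L^2[0,1]$. Then $I+V$ is invertible, and $R=(I+V)^{-1}$ is strongly stable, with $\|R\|\le1$ and $\sigma(R)=\{1\}$.
\end{lemma}

\begin{proof}
By induction $V^nf(t)=\int_0^t\frac{(t-s)^{n-1}}{(n-1)!}f(s)\,ds$, so $|V^nf(t)|\le\|f\|/(n-1)!$ by the Cauchy--Schwarz inequality, and $\|V^n\|\le1/(n-1)!$. Hence $\sigma(V)=\{0\}$, $\sigma(I+V)=\{1\}$, and $R$ exists with $\sigma(R)=\{1\}$.

By Fubini's theorem $V^*f(t)=\int_t^1f(s)\,ds$, so $(V+V^*)f$ is the constant function $\int_0^1f$ and $2\operatorname{Re}\langle Vf,f\rangle=\langle(V+V^*)f,f\rangle=|\int_0^1f|^2\ge0$. Therefore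
\[
\|(I+V)f\|^2=\|f\|^2+2\operatorname{Re}\langle Vf,f\rangle+\|Vf\|^2\ge\|f\|^2+\|Vf\|^2 .
\]
This gives $\|R\|\le1$. With $f=R^{n+1}x$ it gives $\|VR^{n+1}x\|^2\le\|R^nx\|^2-\|R^{n+1}x\|^2$. The right side telescopes and $V$ commutes with $R$, so $\sum_{n\ge1}\|R^nVx\|^2\le\|x\|^2$. Thus $R^n\to0$ pointwise on the range of $V$. This range contains every $C^1$ function $g$ with $g(0)=0$, since $g=Vg'$, so it is dense, and (F2) applies.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:spectrum}]
Part (1) is Corollary~\ref{cor:answer}(a).

(2) Let $L$ have TSP. By Theorem~\ref{thm:main} and Lemma~\ref{lem:renorm}, the nonnegative powers of $L$ or those of $L^{-1}$ are bounded in norm. By (F1), $\sigma(L)\subset\overline{\mathbb D}$ in the first case, and $\sigma(L^{-1})\subset\overline{\mathbb D}$, that is $\sigma(L)\cap\mathbb D=\emptyset$, in the second. In neither case does $\sigma(L)$ meet both $\mathbb D$ and $\mathbb C\setminus\overline{\mathbb D}$.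

(3) Replacing $L$ by $L^{-1}$ preserves TSP and replaces $K$ by $\{1/\lambda:\lambda\in K\}$, which interchanges the conditions $K\cap\mathbb D=\emptyset$ and $K\subset\overline{\mathbb D}$ and preserves $K\cap\mathbb T\ne\emptyset$. So we may assume $K\subset\overline{\mathbb D}$ and $K\cap\mathbb T\ne\emptyset$.

\emph{An operator without TSP.} Choose a sequence in $K$, with repetitions allowed, whose range is dense in $K$ and contains some $\lambda_0\in\mathbb T$, and let $L$ be the diagonal operator on $\ell^2(\mathbb N)$ with these entries. By (F3), $\sigma(L)=K$, and $L$ is invertible since $0\notin K$. An eigenvector $v$ for $\lambda_0$ has $\|L^nv\|=\|v\|$ for all $n\in\mathbb Z$, so neither $L$ nor $L^{-1}$ is strongly stable. By Theorem~\ref{thm:main}, $L$ does not have TSP.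

\emph{An operator with TSP.} Let $\{\mu_i\}$ be a countable dense subset of $K\cap\mathbb D$, possibly empty, and $\{\lambda_k\}$ a countable dense subset of $K\cap\mathbb T$. Let $D=\operatorname{diag}(\mu_i)$, let $E=\bigoplus_k\lambda_kR$ on an $\ell^2$-direct sum of copies of $L^2[0,1]$, and let $L=D\oplus E$; the summand $D$ is omitted if $K\cap\mathbb D=\emptyset$. The space is a separable Hilbert space and $\|L\|\le1$. Since $|\mu_i|<1$ and $\|(\lambda_kR)^nf\|=\|R^nf\|\to0$, we have $L^nx'\to0$ for vectors $x'$ with finitely many nonzero components. By (F2), $L^nx\to0$ for all $x$.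

By (F3), $\sigma(D)=\overline{K\cap\mathbb D}$. We show $\sigma(E)=K\cap\mathbb T$. The closed set $\sigma(E)$ contains $\sigma(\lambda_kR)=\{\lambda_k\}$ for each $k$, hence contains $K\cap\mathbb T$. Conversely, let $\mu\notin K\cap\mathbb T$. Then $\mu-\lambda_kR=\lambda_k(\mu\overline{\lambda_k}-R)$, and the points $\mu\overline{\lambda_k}$ lie in the compact set $\{\mu\overline\lambda:\lambda\in K\cap\mathbb T\}$. This set does not contain $1$, because $\mu\overline\lambda=1$ with $|\lambda|=1$ means $\mu=\lambda$. The resolvent of $R$ is continuous, hence bounded, on it. So the operators $\mu-\lambda_kR$ have uniformly bounded inverses, and $\mu\notin\sigma(E)$ by (F3). Again by (F3), $\sigma(L)=\overline{K\cap\mathbb D}\cup(K\cap\mathbb T)$, which equals $K$ because $K$ is closed and contained in $\overline{\mathbb D}$. In particular $0\notin\sigma(L)$, so $L$ is invertible, and it has TSP by Theorem~\ref{thm:main}.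
\end{proof}

For $K=\{1\}$ one may take $I$ and $R$, both on $L^2[0,1]$, as the two operators.

It remains to carry the diagonal example to other spaces. A sequence $(e_k)_{k\ge1}$ in a Banach space $Y$ is a \emph{Schauder basis} if every $y\in Y$ has a unique expansion $y=\sum_kc_ke_k$ that converges in norm; the partial sum projections $P_ky=\sum_{i\le k}c_ie_i$ then satisfy $\sup_k\|P_k\|<\infty$. A closed subspace $Y\subset X$ is \emph{complemented} if $X=Y\oplus Z$ for a closed subspace $Z$; the projections onto $Y$ and $Z$ are then bounded. The difficulty is that, for a general basis, we have no formula for the norm in terms of the coefficients $c_k$, so the boundedness of a diagonal map needs a proof. For monotone diagonals, summation by parts supplies one.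

\begin{proof}[Proof of Proposition~\ref{prop:basis}]
Let $X=Y\oplus Z$ as above, with a Schauder basis $(e_k)_{k\ge1}$ of $Y$ and $\|P_k\|\le C$. Let $(a_k)$ be a monotone sequence in $[0,2]$ with limit $a_\infty$. For $y=\sum_kc_ke_k$ and $P_0=0$,
\[
\sum_{k=1}^na_kc_ke_k=\sum_{k=1}^na_k(P_k-P_{k-1})y=a_nP_ny-\sum_{k=1}^{n-1}(a_{k+1}-a_k)P_ky .
\]
Since $\sum_k|a_{k+1}-a_k|=|a_\infty-a_1|\le2$, the last sum converges absolutely as $n\to\infty$, and $a_nP_ny\to a_\infty y$. So $\operatorname{diag}(a_k)\colon y\mapsto\sum_ka_kc_ke_k$ is a bounded linear map on $Y$ of norm at most $2+2C$.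

Let $A=\operatorname{diag}(\frac k{k+1})$. The sequences $(\frac{k}{k+1})^n$, for fixed $n\ge0$, and $\frac{k+1}k$ are monotone in $k$ with values in $[0,2]$. By uniqueness of expansions the corresponding diagonal maps are $A^n$ and a two-sided inverse of $A$. So $A$ is invertible and $\sup_{n\ge0}\|A^n\|\le2+2C$. Since $A^ne_k\to0$ and the span of the $e_k$ is dense in $Y$, (F2) shows that $A$ is strongly stable. Let $L(y+z)=Ay+\frac12z$ for $y\in Y$, $z\in Z$. Because the projections are bounded, $L$ is an operator on $X$ with $\sup_{n\ge0}\|L^n\|<\infty$, and $L^n(y+z)=A^ny+2^{-n}z\to0$. Thus $L$ has TSP by Theorem~\ref{thm:main}, and $\sigma(L)\subset\overline{\mathbb D}$ by (F1). The eigenvalues $\frac k{k+1}$ tend to $1$ and the spectrum is closed, so $1\in\sigma(L)$.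
\end{proof}

\begin{thebibliography}{9}

\bibitem{YM}
Y. Yang and C.A. Morales, \emph{Topological shadowing for linear operators}, arXiv:2608.12862 (2026).

\end{thebibliography}
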